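\title{A d-minimal expansion of the real line that does not come from small sets}

\begin{abstract}
We construct a d-minimal expansion $\mathcal M$ of $\langle\mathbb R,<\rangle$ by a single $4$-ary relation that is not a reduct of any d-minimal structure obtained from an o-minimal structure by naming sets of dimension zero. Every bounded set definable in $\mathcal M$ is semialgebraic; the obstruction is that the complexity of the relation grows at infinity. The proof rests on a structure theorem: in a d-minimal expansion of an o-minimal structure $\mathcal M'$ by sets of dimension zero, every definable set is the union of countably many members of one $\mathcal M'$-definable family. A finite-difference argument shows that no such family has enough parameters to describe $\mathcal M$.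
\end{abstract}

\section{The question and the answer}\label{sec:intro}

An \emph{expansion of the real line} is a first-order structure with universe $\mathbb R$ whose language contains a symbol for the usual order $<$. \emph{Definable} means definable with parameters. For $A\subseteq\mathbb R^{m+n}$ and $x\in\mathbb R^m$ we write $A_x=\{y\in\mathbb R^n:(x,y)\in A\}$. For structures $\mathcal M,\mathcal N$ on $\mathbb R$ we write $\mathcal M\subseteq\mathcal N$, and call $\mathcal M$ a \emph{reduct} of $\mathcal N$, if every set definable in $\mathcal M$ is definable in $\mathcal N$.

An expansion $\mathcal M$ of the real line is \emph{o-minimal} if every definable subset of $\mathbb R$ is a finite union of points and open intervals. It is \emph{d-minimal} if for every $m$ and every definable $A\subseteq\mathbb R^{m+1}$ there is $N\in\mathbb N$ such that every fiber $A_x$, $x\in\mathbb R^m$, either has nonempty interior or is a union of at most $N$ discrete sets. It makes no difference whether this is required of all definable $A$ or only of those definable without parameters: parameters can be moved into $x$, and $N$ is uniform in $x$.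

Both notions restrict the definable subsets of $\mathbb R$ with empty interior. O-minimality asks that they be finite, and d-minimality relaxes ``finite'' to ``a union of boundedly many discrete sets''. Thus $\mathbb N$ is allowed, and so is $\{0\}\cup\{1/n:n\ge1\}$, a union of two discrete sets; the set $\mathbb Q$ is not allowed, because a finite union of discrete sets is nowhere dense. Finite sets are discrete, so every o-minimal structure is d-minimal with $N=1$.

A set $S\subseteq\mathbb R^n$ is \emph{small}, or has \emph{dimension zero}, if no coordinate projection of $S$ onto $\mathbb R^k$ with $k\ge1$ has nonempty interior. Equivalently, the projection of $S$ to each coordinate axis has empty interior. Countable sets are small. The natural way to leave the o-minimal world while staying d-minimal is to start from an o-minimal structure and to name some small sets. The question below, posed in \cite{Sav}, starts from the observation that all known d-minimal structures are reducts of structures $\langle\mathcal R,P\rangle^\#$, where $\mathcal R$ is an o-minimal expansion of the real ordered additive group, $P\subseteq\mathbb R$ has dimension zero, and $\langle\mathcal R,P\rangle^\#$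 is the expansion of $\langle\mathcal R,P\rangle$ by predicates for all subsets of all powers $P^k$.

\medskip
\noindent\textbf{Question.} \emph{Let $\mathcal M$ be a d-minimal expansion of $\langle\mathbb R,<\rangle$. Are there an o-minimal structure $\mathcal M'$ and small sets $(S_i)_{i\in I}$ such that $\mathcal M\subseteq\langle\mathcal M',(S_i)_{i\in I}\rangle$ and $\langle\mathcal M',(S_i)_{i\in I}\rangle$ is d-minimal?}
\medskip

Here and throughout, $\mathcal M'$ is an o-minimal expansion of $\langle\mathbb R,<\rangle$; no group structure is assumed. One might expect a positive answer. If $\mathcal M$ is o-minimal, take $\mathcal M'=\mathcal M$ and no small sets. In general both $\mathcal M'$ and the $S_i$ may be chosen freely, and small sets are very expressive.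

\begin{example}\label{ex:open}
Every open set $O\subseteq\mathbb R^n$ is definable in $\langle\mathbb R,<,S\rangle$ for a countable $S$: let $S$ be the set of $(a,b)\in\mathbb Q^{n}\times\mathbb Q^n$ such that the box $\prod_i(a_i,b_i)$ is nonempty and contained in $O$; then $O$ is the union of these boxes. The price is tameness. If $O\neq\emptyset$, the projection of $S$ to the first axis is countable and dense in an interval, so $\langle\mathbb R,<,S\rangle$ is not d-minimal.
\end{example}

So the content of the question lies in the tension between the expressive power of small sets and the d-minimality of the larger structure. We show that the answer is negative.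

\subsection*{The counterexample}
For $n\ge1$ let $U_n=(n,n+1)$ and
\[
\theta_n\colon\mathbb R\to U_n,\qquad \theta_n(t)=n+\frac12+\frac{t}{2(1+|t|)} .
\]
The function $t/(1+|t|)$ is odd and equals $1-1/(1+t)$ for $t\ge0$, so $\theta_n$ is an increasing homeomorphism; it places a copy of $\mathbb R$ on $U_n$. Let $K_n=(n+1)^n$, and let $(q_{n,k})_{0\le k<K_n}$ enumerate the polynomials $\sum_{l=1}^na_lx^l$ with $a_1,\dots,a_n\in\{0,\dots,n\}$. Define $\gamma_{n,k}\colon U_n^2\to U_n$ by
\[
\gamma_{n,k}\bigl(\theta_n(x),\theta_n(y)\bigr)=\theta_n\bigl(y+q_{n,k}(x)\bigr),
\]
and collect the graphs of these functions in one relation, using the first coordinate as a label: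
\[
\Gamma_n=\bigcup_{0\le k<K_n}\{\theta_n(k)\}\times\operatorname{graph}(\gamma_{n,k})\subseteq U_n^4,\qquad \Gamma=\bigcup_{n\ge1}\Gamma_n,\qquad \mathcal M=\langle\mathbb R,<,\Gamma\rangle .
\]
For $n=1$ the polynomials are $0$ and $x$, so $\Gamma_1$ contains the copy on $U_1$ of the graph of addition. For $n\ge2$ both $x$ and $x^2$ occur, and $2xy=(x+y)^2-x^2-y^2$, so $\mathcal M$ defines a copy of the real field on $U_n$.

\begin{theorem}\label{thm:A}
The structure $\mathcal M$ is d-minimal. There are no o-minimal $\mathcal M'$ and small sets $(S_i)_{i\in I}$ such that $\langle\mathcal M',(S_i)_{i\in I}\rangle$ is d-minimal and $\mathcal M\subseteq\langle\mathcal M',(S_i)_{i\in I}\rangle$.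
\end{theorem}

\begin{remark}\label{rem:needdmin}
Without d-minimality of the larger structure the second statement fails. The functions $\gamma_{n,k}$ are continuous, so $\Gamma_n$ is closed in $U_n^4$, and $\Gamma=O\setminus O'$ for the open sets $O=\bigcup_nU_n^4$ and $O'=\bigcup_n(U_n^4\setminus\Gamma_n)$. By Example~\ref{ex:open}, $\mathcal M\subseteq\langle\mathbb R,<,S_1,S_2\rangle$ with $S_1,S_2$ countable.
\end{remark}

\subsection*{The structure theorem}
To exclude all choices of $\mathcal M'$ and $(S_i)$ at once we need a description of the sets definable in $\mathcal N=\langle\mathcal M',(S_i)_{i\in I}\rangle$. The only consequence of d-minimality that it requires is the following condition (see Lemma~\ref{lem:dagger}).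
\begin{itemize}
\item[($\dagger$)] Every $S_i$ is countable, and the closure of every countable $\mathcal N$-definable subset of $\mathbb R$ is countable.
\end{itemize}

\begin{definition}\label{def:thin}
A \emph{thin family} in $\mathbb R^n$ is a countable set $\mathcal P$ of subsets of $\mathbb R^n$ of the form $\mathcal P=\{P_c:c\in C\}$, where $P\subseteq\mathbb R^{m+n}$ is $\mathcal M'$-definable and $C\subseteq\mathbb R^m$ is $\mathcal N$-definable.
\end{definition}

The index set $C$ may be uncountable; only the set of sets $\{P_c:c\in C\}$ has to be countable. This flexibility is needed because our constructions produce the same set from many indices, and $\mathcal N$ may have no definable way to choose among them.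

\begin{theorem}\label{thm:B}
Let $\mathcal M'$ be o-minimal and let $\mathcal N=\langle\mathcal M',(S_i)_{i\in I}\rangle$ satisfy \textup{($\dagger$)}. Then every $\mathcal N$-definable set $X\subseteq\mathbb R^n$ is the union of a thin family.
\end{theorem}

Theorem~\ref{thm:B} explains the design of $\mathcal M$. If $\Gamma$ is a countable union of members of one $\mathcal M'$-definable family, the Baire category theorem gives, for each $n$, a box on which every $\gamma_{n,k}$ coincides with a member of one $\mathcal M'$-definable family of functions. That family has a fixed number $p$ of parameters, whereas the polynomials $q_{n,k}$ have $n$ independent coefficients. Each $\Gamma_n$ alone is semialgebraic and harmless; it is the sequence that no single family can follow.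

Section~\ref{sec:omin} recalls the o-minimal facts we use, and Section~\ref{sec:blocks} shows that $\mathcal M$ is d-minimal. Section~\ref{sec:differences} makes the count of parameters rigorous. Sections~\ref{sec:limits} and~\ref{sec:thin} prove Theorem~\ref{thm:B}, Section~\ref{sec:baire} proves Theorem~\ref{thm:A} in a stronger form, and Section~\ref{sec:char} turns Theorem~\ref{thm:B} into a characterization for structures with definable representatives.

\section{O-minimal and semialgebraic facts}\label{sec:omin}

For a nonempty set $X\subseteq\mathbb R^n$, $\dim X$ is the largest $k\geq 0$ such that some coordinate projection of $X$ onto $\mathbb R^k$ has nonempty interior; $\dim\emptyset=-\infty$. A \emph{definable family} is the collection of fibers $(A_w)_{w\in\mathbb R^m}$ of a definable set $A$. A partial function $\mathbb R^k\rightharpoonup\mathbb R$ is identified with its graph. A function with values in $[-\infty,\infty]$ is definable if the two sets where it equals $-\infty$ and $\infty$ and the graph of its finite part are definable; $\sup\emptyset=-\infty$ and $\inf\emptyset=\infty$. We write $\operatorname{cl}$ and $\operatorname{bd}$ for closure and boundary.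

O-minimality makes sense for any expansion $\mathcal U$ of a dense linear order without endpoints: every definable subset of $U$ is a finite union of points and open intervals with endpoints in $U\cup\{\pm\infty\}$. We use the following standard facts, where ``definable'' refers to an o-minimal expansion $\mathcal M'$ of $\langle\mathbb R,<\rangle$.
\begin{itemize}
\item[(O1)] (Uniform finiteness.) If $A\subseteq\mathbb R^{m+1}$ is definable, there is $N$ such that every fiber $A_x$ is infinite or has at most $N$ points.
\item[(O2)] (Knight--Pillay--Steinhorn.) Every structure elementarily equivalent to $\mathcal M'$ is o-minimal.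
\item[(O3)] If $f\colon X\to\mathbb R^n$ is definable, then $\dim f(X)\le\dim X$.
\item[(O4)] If $W\subseteq\mathbb R^{D}$ and $\emptyset\ne V\subseteq\mathbb R^{D-1}$ are definable and $W_s$ is infinite for all $s\in V$, then $\dim W\ge\dim V+1$. (This is a case of the dimension formula for fibers.)
\item[(O5)] The boundary of a definable subset of $\mathbb R^n$ has empty interior.
\end{itemize}

A set is \emph{semialgebraic} if it is a finite Boolean combination of sets given by polynomial inequalities with real coefficients. By the Tarski--Seidenberg theorem, projections of semialgebraic sets are semialgebraic, so every set defined by a first-order formula from semialgebraic sets is semialgebraic. Semialgebraic subsets of $\mathbb R$ are finite unions of points and open intervals. The graph of $\theta_n$ is given by one polynomial equation on $t\ge0$ and another on $t<0$, so $\theta_n$, the $\gamma_{n,k}$, and the finite unions $\Gamma_n$ are semialgebraic.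

\section{Blocks that interact only through the order}\label{sec:blocks}

Cut the line into the \emph{blocks} $B_0=(-\infty,1)$ and $B_n=[n,n+1)$, $n\ge1$, put $\Gamma_0=\emptyset$, and let $\mathcal A_n=(B_n,<,\Gamma_n)$. All four entries of a tuple in $\Gamma$ lie in one block, and $\Gamma\cap B_n^4=\Gamma_n$. Every $\mathcal A_n$-definable set is semialgebraic. The structure $\mathcal M$ is an ordered sum of the $\mathcal A_n$, and we show that a formula can learn about a tuple only what it can learn block by block.

The \emph{rank} of a formula is the maximal depth of nested quantifiers. For tuples $a,a'$ of the same length in a structure $\mathcal A$ for the language $\{<,\Gamma\}$, write $a\equiv_r^{\mathcal A}a'$ if they satisfy the same formulas of rank at most $r$. In this finite relational language there are, up to logical equivalence, only finitely many formulas of rank at most $r$ in $s$ given free variables: for $r=0$ there are finitely many atomic formulas, and a formula of rank at most $r+1$ is a Boolean combination of atomic formulas and formulas $\exists y\,\psi$ with $\psi$ of rank at most $r$ in $s+1$ variables. Hence $\equiv_r^{\mathcal A}$ has finitely many classes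 on $s$-tuples, and each class is defined by one formula of rank at most $r$, the conjunction of those its members satisfy. For $x\in\mathbb R^m$ let $x^{(n)}$ be the (possibly empty) subtuple of entries in $B_n$.

\begin{lemma}\label{lem:EF}
Let $x,x'\in\mathbb R^m$ be such that $x_i$ and $x'_i$ lie in the same block for every $i$, and $x^{(n)}\equiv_r^{\mathcal A_n}x'^{(n)}$ for every $n$. Then $x\equiv_r^{\mathcal M}x'$.
\end{lemma}

\begin{proof}
This is an Ehrenfeucht--Fra\"iss\'e argument in which each move is answered in the same block; we write it as an induction on $r$, for all $m$ at once. Consider first an atomic formula. If the entries it mentions lie in one block $B_n$, it is decided in $\mathcal A_n$, so $x$ and $x'$ agree on it. Otherwise $=$ and $\Gamma$ fail for both tuples, and $<$ is decided by the blocks. This settles $r=0$.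

For the step from $r$ to $r+1$ it suffices to treat $\exists y\,\psi$ with $\psi$ of rank at most $r$. Let $\mathcal M\models\psi(x,b)$ with $b\in B_n$, and let $\chi$ be a formula of rank at most $r$ defining the $\equiv_r^{\mathcal A_n}$-class of $(x^{(n)},b)$. Then $x^{(n)}$ satisfies $\exists y\,\chi$ in $\mathcal A_n$, a formula of rank at most $r+1$, so there is $b'\in B_n$ with $(x^{(n)},b)\equiv_r^{\mathcal A_n}(x'^{(n)},b')$. The tuples $(x,b)$ and $(x',b')$ satisfy the hypothesis for $r$, so $\mathcal M\models\psi(x',b')$. The roles of $x$ and $x'$ are symmetric.
\end{proof}

\begin{proposition}\label{prop:dmin}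
Let $X\subseteq\mathbb R^m$ be definable in $\mathcal M$.
\begin{itemize}
\item[(a)] The intersection of $X$ with any product of blocks is semialgebraic. In particular, if $X$ is bounded then $X$ is semialgebraic.
\item[(b)] If $m=1$ and $X$ has empty interior, then $X$ is closed and discrete.
\end{itemize}
Consequently $\mathcal M$ is d-minimal, with $N=1$ for every definable set.
\end{proposition}

\begin{proof}
(a) Let $X=\{x:\mathcal M\models\varphi(c,x)\}$ with $\varphi$ of rank $r$, and let $\Pi=B_{n_1}\times\dots\times B_{n_m}$. For $x,x'\in\Pi$ put $x\sim x'$ if $(c^{(n)},x^{(n)})\equiv_r^{\mathcal A_n}(c^{(n)},x'^{(n)})$ for each $n\in\{n_1,\dots,n_m\}$. In the other blocks $(c,x)$ and $(c,x')$ have identical subtuples, so Lemma~\ref{lem:EF} shows that $X\cap\Pi$ is a union of $\sim$-classes. There are finitely many classes, and each is, up to a permutation of coordinates, a product of $\mathcal A_n$-definable sets, hence semialgebraic. A bounded set meets only finitely many products of blocks.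

(b) By (a), each $X\cap B_n$ is a finite union of points and intervals with empty interior, hence finite. So $X\cap(-\infty,n)$ is finite for every $n\geq 1$, and $X$ has no accumulation point in $\mathbb R$.

The fibers $A_x$ of a definable $A\subseteq\mathbb R^{m+1}$ are definable with parameters, so (b) applies to each of them.
\end{proof}

Thus $\mathcal M$ has a finite language and cannot be told apart from a semialgebraic structure in any bounded region. The obstruction in Theorem~\ref{thm:A} lies purely in uniformity at infinity.

\section{Counting parameters with finite differences}\label{sec:differences}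

This section concerns o-minimal structures only.

\begin{proposition}\label{prop:param}
Let $p\ge1$ and let $F\colon\mathbb R^p\times\mathbb R^2\rightharpoonup\mathbb R$ be a partial function definable in an o-minimal structure $\mathcal M'$. There is $n_0$ such that for no $n\ge n_0$ are there nonempty open intervals $J_1,J_2\subseteq U_n$ and parameters $\tau_k\in\mathbb R^p$ $(0\le k<K_n)$ with
\begin{equation}\label{eq:agree}
F(\tau_k;\xi,\eta)=\gamma_{n,k}(\xi,\eta)\qquad\text{for all }(\xi,\eta)\in J_1\times J_2\text{ and all }k<K_n .
\end{equation}
\end{proposition}

The growth of the degrees is essential. Since $\theta_n(t)=n-1+\theta_1(t)$, the $\gamma_{n,k}$ with $\deg q_{n,k}\le d$ all belong to one semialgebraic family with the $d+1$ parameters $n,a_1,\dots,a_d$.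

\subsection*{One parameter against two coefficients}
Let $p=1$, suppose \eqref{eq:agree} holds for some $n\geq 2$, and keep only the polynomials $q=a_1x+a_2x^2$. We want to see that these $(n+1)^2$ functions are spread in two independent directions and so do not fit on a curve. The first attempt is to evaluate: the map $\tau\mapsto(F(\tau;\xi,\eta),F(\tau;\xi',\eta))$ has an image of dimension at most $1$ in the plane, and it contains the points with $\theta_n$-coordinates $(y+q(x),y+q(x'))$. This gives nothing. If $x$ is irrational, the values $q(x)=x(a_1+a_2x)$ are distinct, and for $x'$ close to $x$ the values $q(x')$ are ordered in the same way; all the points then lie on the graph of an increasing function. We have no control over the size of $J_1$, so $x'$ may be forced to be close to $x$.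

What o-minimality does bound, by (O1), is the number of points on vertical lines. So we want a first coordinate that depends on $a_2$ alone. The second difference of $q$ has this property at every point and every scale. The structure $\mathcal M'$ need not know how to subtract in the coordinate $\theta_n$, but $F$ itself can do it, and this is the purpose of the variable $y$. For an interval $J$ let $T^J_\tau(\xi,\xi';\eta)$ be the unique $\eta'\in J$ with
\[
F(\tau;\xi',\eta')=F(\tau;\xi,\eta)\qquad\text{(both sides defined)},
\]
and leave it undefined if there is no such $\eta'$ or more than one. Under \eqref{eq:agree}, for $\theta_n(x),\theta_n(x')\in J_1$ and $\theta_n(y),\theta_n(y')\in J_2$, the equation for $\tau=\tau_k$ reads $y'+q_{n,k}(x')=y+q_{n,k}(x)$. Hence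
\begin{equation}\label{eq:T}
T^{J_2}_{\tau_k}\bigl(\theta_n(x),\theta_n(x');\theta_n(y)\bigr)=\theta_n\bigl(y+q_{n,k}(x)-q_{n,k}(x')\bigr)
\end{equation}
whenever the right side lies in $J_2$.

Take $x_l=x_0+lh$ and $\xi_l=\theta_n(x_l)\in J_1$ for $l=0,1,2$, and $\eta_0=\theta_n(y_0)\in J_2$, with $h>0$ small. Writing $T$ for $T^{J_2}$, put
\[
e_1(\tau)=T_\tau(\xi_1,\xi_0;\eta_0),\qquad e_2(\tau)=T_\tau\bigl(\xi_0,\xi_1;T_\tau(\xi_2,\xi_1;\eta_0)\bigr).
\]
If $\tau$ is the parameter of $q=a_1x+a_2x^2$, then by \eqref{eq:T}
\begin{align*}
e_2(\tau)&=\theta_n\bigl(y_0+q(x_2)-2q(x_1)+q(x_0)\bigr)=\theta_n\bigl(y_0+2h^2a_2\bigr),\\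
e_1(\tau)&=\theta_n\bigl(y_0+q(x_1)-q(x_0)\bigr)=\theta_n\bigl(y_0+ha_1+(2x_0h+h^2)a_2\bigr).
\end{align*}
So the set $W=\{(e_2(\tau),e_1(\tau))\}\subseteq\mathbb R^2$ contains $n+1$ points on each of $n+1$ vertical lines. But $\dim W\le1$, and $W$ belongs to one $\mathcal M'$-definable family whose parameters are $\xi_0,\xi_1,\xi_2,\eta_0$ and the endpoints of $J_2$; the number $n$ and the map $\theta_n$ do not enter its definition. In this family the finite vertical fibers have at most $N$ points. The abscissas with infinite fiber form a set of dimension at most $0$ by (O4), that is, a finite set, of size at most some $N'$. For $n+1>\max(N,N')$ this is a contradiction.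

\subsection*{Branching sets}
The configuration just used generalizes as follows. Let $D,b\ge1$. A nonempty finite set $T\subseteq\mathbb R^D$ is \emph{$b$-branching} if for all $t\in T$ and $1\le i\le D$ the set
\[
\{s_i:\ s\in T,\ (s_1,\dots,s_{i-1})=(t_1,\dots,t_{i-1})\}
\]
has at least $b$ elements. For $D=1$ this means $|T|\ge b$. For $D=2$ it means that $T$ meets at least $b$ vertical lines, each in at least $b$ points. A $b$-branching set is $b'$-branching for $b'\le b$.

\begin{lemma}\label{lem:branch}
Let $(W_w)_w$ be an $\mathcal M'$-definable family of subsets of $\mathbb R^D$ with $\dim W_w<D$ for all $w$. There is $b$ such that no $W_w$ contains a $b$-branching set.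
\end{lemma}

\begin{proof}
Induction on $D$. For $D=1$ the sets $W_w$ have empty interior, so they are finite, of size at most some $N$ by (O1); take $b=N+1$. Let $D>1$. By (O1) there is $N$ such that every fiber $(W_w)_s\subseteq\mathbb R$, $s\in\mathbb R^{D-1}$, is infinite or has at most $N$ points. The sets $V_w=\{s:(W_w)_s\text{ has more than }N\text{ points}\}$ form a definable family, and $\dim V_w<D-1$ by (O4). Let $b'$ work for $(V_w)_w$ and put $b=\max(b',N+1)$. Suppose $T\subseteq W_w$ is $b$-branching, and let $T'$ be its projection to the first $D-1$ coordinates. The conditions for $i\le D-1$ say that $T'$ is $b$-branching, and the condition for $i=D$ says that $W_w$ has more than $N$ points above each $s\in T'$. So $T'\subseteq V_w$ is $b'$-branching, a contradiction.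
\end{proof}

\subsection*{The general case}
For $h>0$ let $\Delta_hq(x)=q(x+h)-q(x)$, and let $\Delta_h^j$ be the $j$-th iterate. Since $\Delta_h$ is the shift by $h$ minus the identity, the binomial theorem gives
\[
\Delta_h^jq(x_0)=\sum_{l=0}^j(-1)^{j-l}\binom jl\,q(x_l),\qquad x_l=x_0+lh .
\]
For $j\ge1$ the binomial coefficients sum to $2^j$ and their alternating sum is $0$, so, counted with multiplicity, there are $2^{j-1}$ terms of each sign. Pairing them, we fix once and for all $l_{j,r},l'_{j,r}\in\{0,\dots,j\}$ for $1\le r\le2^{j-1}$ such that, for all $q$, $x_0$, $h$,
\begin{equation}\label{eq:pairs}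
\Delta_h^jq(x_0)=\sum_{r=1}^{2^{j-1}}\bigl(q(x_{l_{j,r}})-q(x_{l'_{j,r}})\bigr).
\end{equation}
The operator $\Delta_h$ kills constants and sends a polynomial of degree $d\ge1$ with leading coefficient $a$ to one of degree $d-1$ with leading coefficient $dha$. Hence $\Delta_h^jx^l=0$ for $l<j$ and $\Delta_h^jx^j=j!\,h^j$, and for $q=\sum_{l=1}^Da_lx^l$,
\begin{equation}\label{eq:triangular}
\Delta_h^jq(x_0)=j!\,h^ja_j+\sum_{l=j+1}^D\mu_{j,l}\,a_l ,
\end{equation}
where $\mu_{j,l}$, the value of $\Delta_h^jx^l$ at $x_0$, does not depend on $a$.

\begin{proof}[Proof of Proposition~\ref{prop:param}]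
Put $D=p+1$. For $w=(\alpha,\beta,\xi_0,\dots,\xi_D,\eta_0)\in\mathbb R^{D+4}$ and $1\le j\le D$, let $J=(\alpha,\beta)$ and let $e_{j,w}(\tau)$ be the result of applying to $\eta_0$, successively for $r=1,\dots,2^{j-1}$, the partial maps $T^J_\tau(\xi_{l_{j,r}},\xi_{l'_{j,r}};\,\cdot\,)$. Let
\[
W_w=\bigl\{(e_{D,w}(\tau),e_{D-1,w}(\tau),\dots,e_{1,w}(\tau)):\ \tau\in\mathbb R^p,\ \text{all entries defined}\bigr\}\subseteq\mathbb R^D .
\]
This is an $\mathcal M'$-definable family that depends only on $F$, and $\dim W_w\le p<D$ by (O3). Let $b$ be given by Lemma~\ref{lem:branch} and put $n_0=\max(b,D)$.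

Suppose \eqref{eq:agree} holds for some $n\ge n_0$. Choose $x_0,y_0$ with $\theta_n(x_0)\in J_1$ and $\theta_n(y_0)\in J_2$, and $\rho>0$ with $(y_0-\rho,y_0+\rho)\subseteq\theta_n^{-1}(J_2)$. By continuity of the finitely many $q_{n,k}$ there is $h>0$ such that $x_l=x_0+lh\in\theta_n^{-1}(J_1)$ for $l\le D$ and
\[
2^{D-1}\,|q_{n,k}(x_l)-q_{n,k}(x_{l'})|<\rho\qquad(l,l'\le D,\ k<K_n).
\]
Let $w$ consist of the endpoints of $J_2$, the points $\xi_l=\theta_n(x_l)$, and $\eta_0=\theta_n(y_0)$. In the computation of $e_{j,w}(\tau_k)$ there are at most $2^{D-1}$ steps, and by \eqref{eq:T} each step changes the $\theta_n$-coordinate by less than $\rho/2^{D-1}$. So all intermediate values stay in $J_2$, formula \eqref{eq:T} applies at every step, and \eqref{eq:pairs} gives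
\[
e_{j,w}(\tau_k)=\theta_n\bigl(y_0+\Delta_h^jq_{n,k}(x_0)\bigr)\qquad(1\le j\le D,\ k<K_n).
\]
Since $n\ge D$, every polynomial $\sum_{l=1}^Da_lx^l$ with $a\in\{0,\dots,n\}^D$ is some $q_{n,k}$; let $t(a)\in W_w$ be the point given by $\tau_k$. By \eqref{eq:triangular}, the $i$-th coordinate of $t(a)$ depends only on $a_j,\dots,a_D$, where $j=D+1-i$, and is an injective function of $a_j$ when the other $a_l$ are fixed. Fix $a$ and $i$, and let $a_j$ alone run through $\{0,\dots,n\}$. The first $i-1$ coordinates involve only $a_{j+1},\dots,a_D$ and do not change, while the $i$-th coordinate takes $n+1$ values. So $\{t(a):a\in\{0,\dots,n\}^D\}\subseteq W_w$ is $(n+1)$-branching, hence $b$-branching, which contradicts the choice of $b$.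
\end{proof}

\section{Pointwise limits in a definable family}\label{sec:limits}

The proof of Theorem~\ref{thm:B} has to pass from countably many functions of a definable family to their pointwise limits. A limit need not belong to the family: for $F(c,x)=x/c$ with $c>0$, the limit along $c_i\to\infty$ is $0$, and the limit along $c_i\to0$ equals $-\infty,0,\infty$ on $x<0$, $x=0$, $x>0$. We need all limits to lie in one larger definable family. A sequence of parameters determines a point $c^*$ of an ultrapower, and the limit can be read off from the type of $c^*$ over $\mathbb R$; so the tool is definability of types.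

Let $\mathcal U\preceq\mathcal V$ be an elementary extension. For a tuple $c$ of $\mathcal V$, the type $\operatorname{tp}(c/U)$ is \emph{definable} if for every formula $\varphi(z,y)$ the set $\{u\in U^{|y|}:\mathcal V\models\varphi(c,u)\}$ is definable in $\mathcal U$. For ordered structures, $\mathcal U$ is \emph{Dedekind complete in $\mathcal V$} if for each $v\in V$ the set $\{u\in U:u<v\}$ has a supremum in $U\cup\{\pm\infty\}$. A structure on $\mathbb R$ is Dedekind complete in each of its elementary extensions.

\begin{theorem}[Marker--Steinhorn \cite{MS}]\label{thm:MS}
Let $\mathcal U\preceq\mathcal V$ be o-minimal with dense underlying order, and let $\mathcal U$ be Dedekind complete in $\mathcal V$. Then $\operatorname{tp}(c/U)$ is definable for every tuple $c$ of $\mathcal V$.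
\end{theorem}

\begin{lemma}\label{lem:limits}
Let $\Phi\subseteq\mathbb R^m\times\mathbb R^k\times\mathbb R$ be $\mathcal M'$-definable, with each $\Phi_c$ $(c\in\mathbb R^m)$ the graph of a partial function $F(c,\cdot)\colon\mathbb R^k\rightharpoonup\mathbb R$. There are $m'$ and an $\mathcal M'$-definable $G\colon\mathbb R^{m'}\times\mathbb R^k\to[-\infty,\infty]$ with the following property. If $P\subseteq\mathbb R^k$, if $(c_i)_{i\in\mathbb N}$ is a sequence in $\mathbb R^m$ with $P\subseteq\operatorname{dom}F(c_i,\cdot)$ for all $i$, and if $u(x)=\lim_iF(c_i,x)$ exists in $[-\infty,\infty]$ for all $x\in P$, then $u=G(d,\cdot)|_P$ for some $d\in\mathbb R^{m'}$.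
\end{lemma}

\begin{proof}
Let $\mathcal M_0=\langle\mathbb R,<,\Phi\rangle$, an o-minimal reduct of $\mathcal M'$, with language $L_0$. Let $\varphi_0(z,x,w)$ be the formula $\exists v\,(\Phi(z,x,v)\wedge v<w)$, which says $F(z,x)<w$. Theorem~\ref{thm:MS} gives, for each $c^*$ in each elementary extension of $\mathcal M_0$, a formula defining the trace of $\varphi_0(c^*,\cdot)$ on $\mathbb R^{k+1}$. We need one formula for all $c^*$, and obtain it by compactness.

\medskip
\noindent\emph{Claim. There is an $L_0$-formula $\psi(x,w,d)$ such that for all $\mathcal M_1\succeq\mathcal M_0$ and $c^*\in M_1^m$ there is a real tuple $d$ with}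
\begin{equation}\label{eq:psi}
\mathcal M_1\models\varphi_0(c^*,x,w)\iff\mathcal M_0\models\psi(x,w,d)\qquad\text{\emph{for all} }(x,w)\in\mathbb R^{k+1}.
\end{equation}

Suppose not, and say that $(\mathcal M_1,c^*)$ \emph{defeats} $\psi$ if \eqref{eq:psi} holds for no real $d$. Then every $\psi$ is defeated by some pair. Given $\psi_1,\dots,\psi_s$ with parameter tuples $d_1,\dots,d_s$, consider the formula $\bigvee_{j=1}^s(e_j=e_0\wedge\psi_j(x,w,d_j))$ with additional parameters $e_0,\dots,e_s$. Choosing $e_j=e_0$ for exactly one $j$ turns it into $\psi_j$, so a pair that defeats it defeats all of $\psi_1,\dots,\psi_s$. Add to $L_0$ a unary predicate $U$ and an $m$-tuple $c$ of constants, and consider the theory consisting of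
\begin{itemize}
\item the $L_0$-theory of $\mathcal M_0$;
\item for each $L_0$-formula $\sigma(y)$, the sentence saying that for $y$ in $U$, $\sigma(y)$ is equivalent to its relativization to $U$ (together these say that $U$ is the universe of an elementary substructure);
\item the sentence saying that $U$ is Dedekind complete in the universe;
\item for each $L_0$-formula $\psi(x,w,d)$, the sentence saying that no $d$ in $U$ makes $\psi(\cdot,d)$ and $\varphi_0(c,\cdot)$ agree on $U^{k+1}$.
\end{itemize}
A finite part mentions finitely many $\psi$, and holds in $(\mathcal M_1,\mathbb R,c^*)$ for a pair defeating them all; the third item holds because $\mathbb R$ is complete. By compactness the theory has a model, which consists of $L_0$-structures $\mathcal U\preceq\mathcal V$ and a tuple $c$ of $\mathcal V$. Both are elementarily equivalent to $\mathcal M_0$, hence o-minimal by (O2); $\mathcal U$ is Dedekind complete in $\mathcal V$; and by the last item $\operatorname{tp}(c/U)$ is not definable. This contradicts Theorem~\ref{thm:MS} and proves the claim.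

\medskip
Let $m'$ be the length of $d$ and put $G(d,x)=\inf\{w\in\mathbb R:\mathcal M_0\models\psi(x,w,d)\}$. Given $P$ and $(c_i)$, let $\mathcal M_1$ be the ultrapower of $\mathcal M_0$ by a nonprincipal ultrafilter on $\mathbb N$, and let $c^*$ be the class of $(c_i)$. By \L o\'s's theorem, $\mathcal M_1\succeq\mathcal M_0$, and a formula with real parameters that holds of $c_i$ for all large $i$ holds of $c^*$. Take $d$ as in \eqref{eq:psi} and let $x\in P$, $w\in\mathbb R$. If $w>u(x)$, then $F(c_i,x)<w$ for all large $i$, so $\varphi_0(c^*,x,w)$ and hence $\psi(x,w,d)$ hold. If $w<u(x)$, then $F(c_i,x)>w$ for all large $i$; as $F(c_i,x)$ is the only $v$ with $(c_i,x,v)\in\Phi$, the formula $\varphi_0(c_i,x,w)$ fails for these $i$, so $\psi(x,w,d)$ fails. Therefore $G(d,x)=u(x)$.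
\end{proof}

\section{Thin families and the structure theorem}\label{sec:thin}

Let $\mathcal N=\langle\mathcal M',(S_i)_{i\in I}\rangle$ with $\mathcal M'$ o-minimal. We first check that ($\dagger$) covers the situation of the Question.

\begin{lemma}\label{lem:dagger}
If $\mathcal N$ is d-minimal and all $S_i$ are small, then \textup{($\dagger$)} holds.
\end{lemma}

\begin{proof}
A discrete set $A\subseteq\mathbb R$ is countable, since each point is isolated by an interval with rational endpoints. It is nowhere dense: if it were dense in an open interval, a point of $A$ in that interval would not be isolated. Both properties pass to finite unions, so by d-minimality every $\mathcal N$-definable subset of $\mathbb R$ with empty interior is countable and nowhere dense. This applies to the projections of $S_i$ to the coordinate axes, so $S_i$ lies in a finite product of countable sets. If $A\subseteq\mathbb R$ is countable and definable, it has empty interior, so it is nowhere dense; then $\operatorname{cl}A$ is definable with empty interior, hence countable.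
\end{proof}

From now on we assume ($\dagger$). By an \emph{$\mathcal M'$-definable operation} we mean a map $(Q_1,\dots,Q_s)\mapsto\chi[Q_1,\dots,Q_s]$ on tuples of sets $Q_j\subseteq\mathbb R^{n_j}$, where $\chi(x)$ is a formula in the language of $\mathcal M'$, with parameters and with extra relation symbols for $Q_1,\dots,Q_s$, and $\chi[Q_1,\dots,Q_s]$ is the set it defines. Intersections, projections, and domains of partial functions are examples.

\begin{lemma}\label{lem:thin}
\begin{itemize}
\item[(T1)] If $\mathcal Q_1,\dots,\mathcal Q_s$ are thin and $\chi$ is an $\mathcal M'$-definable operation, then $\{\chi[Q_1,\dots,Q_s]:Q_j\in\mathcal Q_j\}$ is thin.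
\item[(T2)] The union of finitely many thin families in $\mathbb R^n$ is thin.
\item[(T3)] If $\{P_c:c\in C\}$ is thin and $C'\subseteq C$ is $\mathcal N$-definable, then $\{P_c:c\in C'\}$ is thin.
\end{itemize}
\end{lemma}

\begin{proof}
(T1) Let $\mathcal Q_j=\{P^j_c:c\in C_j\}$. Replacing the atomic formulas $y\in Q_j$ in $\chi$ by $(c_j,y)\in P^j$ gives an $\mathcal M'$-definable family with index $(c_1,\dots,c_s)$, which we restrict to $C_1\times\dots\times C_s$. It has countably many members because $\mathcal Q_1\times\dots\times\mathcal Q_s$ is countable. (T2) For $\{P_c:c\in C\}$ and $\{P'_c:c\in C'\}$, add dummy coordinates so that $C,C'\subseteq\mathbb R^m$, and use $(\{0\}\times P)\cup(\{1\}\times P')$ with index set $(\{0\}\times C)\cup(\{1\}\times C')$. (T3) A subset of a countable set is countable.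
\end{proof}

Unions of thin families are closed under finite unions and projections for formal reasons. The difficulty is the complement: the complement of a countable union is a countable intersection. It is a union of a thin family as soon as the space can be covered by a thin family that refines all the given sets at once. Say that a set $P$ is \emph{compatible} with $Q$ if $P\subseteq Q$ or $P\cap Q=\emptyset$.
\begin{itemize}
\item[$(R_k)$] For every thin family $\mathcal Q$ in $\mathbb R^k$ there is a thin family $\mathcal P$ of nonempty sets that covers $\mathbb R^k$ and whose members are compatible with every $Q\in\mathcal Q$.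
\end{itemize}
The space $\mathbb R^0$ is a point, so $(R_0)$ holds with $\mathcal P=\{\mathbb R^0\}$.

\subsection*{The case of the line}
Let $\mathcal Q$ be thin in $\mathbb R$. Each $Q\in\mathcal Q$ has finite boundary, so $B=\bigcup_{Q\in\mathcal Q}\operatorname{bd}Q$ is countable, and it is $\mathcal N$-definable. By ($\dagger$), $Z=\operatorname{cl}B$ is countable. Let $\mathcal P$ consist of the points of $Z$ and the connected components of $\mathbb R\setminus Z$. A component is an open interval that meets no $\operatorname{bd}Q$; being connected and covered by the interiors of $Q$ and of $\mathbb R\setminus Q$, it is compatible with $Q$. Components are indexed by their endpoints, which lie in $Z\cup\{\pm\infty\}$, so $\mathcal P$ is thin. Passing to the closure is unavoidable: for $\mathcal Q=\{\{1/n\}:n\ge1\}$ the point $0\notin B$ lies in no interval around it that is compatible with all $Q$.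

In $\mathbb R^k=\mathbb R^{k-1}\times\mathbb R$ we do this in every fiber, as in a cell decomposition. The boundary points of the fibers are traced by a thin family of partial functions on $\mathbb R^{k-1}$. What is not automatic is that the points of the fiberwise closures are also traced by countably many functions from one $\mathcal M'$-definable family. This is the second statement of the induction.

A \emph{thin family of partial functions} on $\mathbb R^k$ is a thin family $\mathcal F=\{P_c:c\in C\}$ in $\mathbb R^{k+1}$ whose members are graphs of partial functions $\mathbb R^k\rightharpoonup\mathbb R$. The set of all $c$ for which $P_c$ is such a graph is $\mathcal M'$-definable and contains $C$; replacing $P_c$ by $\emptyset$ for the other $c$, we may assume that $P_c$ is a graph for every $c\in\mathbb R^m$, as Lemma~\ref{lem:limits} requires. Put $\mathcal F(x)=\{f(x):f\in\mathcal F,\ x\in\operatorname{dom}f\}$.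
\begin{itemize}
\item[$(L_k)$] For every thin family $\mathcal F$ of partial functions on $\mathbb R^k$ there is a thin family $\mathcal G\supseteq\mathcal F$ of partial functions on $\mathbb R^k$ with $\operatorname{cl}\mathcal F(x)\subseteq\mathcal G(x)$ for all $x\in\mathbb R^k$.
\end{itemize}

\begin{lemma}\label{lem:RL}
For $k\ge0$, $(R_k)$ implies $(L_k)$.
\end{lemma}

\begin{proof}
Let $\mathcal F=\{f_c:c\in C\}$ with $f_c=F(c,\cdot)$, and let $G$ be given by Lemma~\ref{lem:limits} for $F$. A sequence $f_{c_i}$ that converges at one point need not converge elsewhere, and sequences may have uncountably many limit functions. Both problems disappear on a set where the $f_c$ are linearly ordered, so we first cut $\mathbb R^k$ into such sets.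

\emph{Chains.} The sets $\operatorname{dom}f_c$ and $\{x\in\operatorname{dom}f_c\cap\operatorname{dom}f_{c'}:f_c(x)<f_{c'}(x)\}$, for $c,c'\in C$, form a thin family by (T1) and (T2). Let $\{P_e:e\in E\}$ be given by $(R_k)$ for it, and put $C_e=\{c\in C:P_e\subseteq\operatorname{dom}f_c\}$. If $c\in C\setminus C_e$, then $P_e\cap\operatorname{dom}f_c=\emptyset$. If $c,c'\in C_e$, then $P_e$ is contained in $\{f_c<f_{c'}\}$, or contained in $\{f_{c'}<f_c\}$, or disjoint from both, in which case $f_c=f_{c'}$ on $P_e$. So $\mathcal F_e=\{f_c|_{P_e}:c\in C_e\}$ is a countable chain: of two distinct members, one is strictly smaller than the other at every point of $P_e$. It depends only on the set $P_e$, not on the index $e$.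

\emph{Suprema and infima of cuts.} Let $\Sigma=\{(e,z,y):e\in E,\ z\in P_e,\ y\in\mathbb R\}$. For $\sigma=(e,z,y)\in\Sigma$ define functions $P_e\to[-\infty,\infty]$ by
\[
u_\sigma(x)=\sup\{f_c(x):c\in C_e,\ f_c(z)<y\},\qquad v_\sigma(x)=\inf\{f_c(x):c\in C_e,\ f_c(z)>y\}.
\]

(i) \emph{There are only countably many distinct functions $u_\sigma$ and $v_\sigma$.} There are countably many sets $P_e$. Fix one, with an index $e$ and a point $x_0\in P_e$; here nonemptiness is used. The set $A_0=\{f_c(x_0):c\in C_e\}$ is countable and $\mathcal N$-definable, so $\operatorname{cl}A_0$ is countable by ($\dagger$). A function $u_\sigma$ with domain $P_e$ is determined by $\Lambda=\{f\in\mathcal F_e:f(z)<y\}$, an initial segment of the chain. We count the initial segments $\Lambda$ of $\mathcal F_e$. One is empty. Those with a maximum are determined by an element of the countable set $\mathcal F_e$. If $\Lambda$ is nonempty without maximum, let $y_0=\sup\{f(x_0):f\in\Lambda\}\in\operatorname{cl}A_0\cup\{\infty\}$. For $f\in\Lambda$ there is a larger $g\in\Lambda$, so $f(x_0)<g(x_0)\le y_0$; for $f\in\mathcal F_e\setminus\Lambda$ we have $f(x_0)>g(x_0)$ for all $g\in\Lambda$, so $f(x_0)\ge y_0$.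 Thus $\Lambda=\{f\in\mathcal F_e:f(x_0)<y_0\}$ is determined by $y_0$, and there are countably many such $\Lambda$. For $v_\sigma$ reverse all inequalities: final segments replace initial ones, and $y_0\in\operatorname{cl}A_0\cup\{-\infty\}$ is an infimum.

(ii) \emph{If the supremum defining $u_\sigma$ is over a nonempty set of functions, then $u_\sigma=G(d,\cdot)|_{P_e}$ for some $d$; the same holds for $v_\sigma$.} Enumerate $\Lambda$ as $(h_i)_{i\in\mathbb N}$, possibly with repetitions. Since $\Lambda$ is a chain, $\max(h_0,\dots,h_i)$ is a member $f_{c_i}|_{P_e}$ of $\Lambda$, and this nondecreasing sequence converges pointwise on $P_e$ to $u_\sigma$. Lemma~\ref{lem:limits} applies with $P=P_e$. For $v_\sigma$ use $\min(h_0,\dots,h_i)$.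

\emph{The family $\mathcal G$.} Let $\Omega$ be the $\mathcal N$-definable set of all $(\sigma,d)$ with $\sigma=(e,z,y)\in\Sigma$ such that $G(d,\cdot)|_{P_e}$ equals $u_\sigma$ or $v_\sigma$. For any tuple $\omega=(e,z,y,d)$ let $g_\omega$ be the restriction of $G(d,\cdot)$ to $\{x\in P_e:G(d,x)\in\mathbb R\}$. The $g_\omega$ form an $\mathcal M'$-definable family of partial functions, with countably many distinct members for $\omega\in\Omega$ by (i). So $\mathcal G=\mathcal F\cup\{g_\omega:\omega\in\Omega\}$ is thin.

Let $x\in\mathbb R^k$ and $y\in\operatorname{cl}\mathcal F(x)\setminus\mathcal F(x)$. Choose $e$ with $x\in P_e$, so that $\mathcal F(x)=\{f_c(x):c\in C_e\}$, and let $\sigma=(e,x,y)$. The set $\mathcal F(x)$ accumulates at $y$ from the left or from the right. In the first case $u_\sigma(x)=y$, with the supremum over a nonempty set; in the second case $v_\sigma(x)=y$, with the infimum over a nonempty set. By (ii) there is $d$ with $\omega=(\sigma,d)\in\Omega$ and $G(d,x)=y\in\mathbb R$. So $y=g_\omega(x)\in\mathcal G(x)$.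
\end{proof}

\begin{lemma}\label{lem:LR}
For $k\ge1$, $(R_{k-1})$ and $(L_{k-1})$ together imply $(R_k)$.
\end{lemma}

\begin{proof}
Let $\mathcal Q=\{Q_s:s\in S\}$ be thin in $\mathbb R^{k-1}\times\mathbb R$. The boundaries in $\mathbb R$ of the fibers $(Q_s)_x$ are finite by o-minimality, and have at most $N_0$ points by (O1). For $1\le j\le N_0$, the passage from a set $Q$ to the partial function sending $x$ to the $j$-th point of $\operatorname{bd}(Q_x)$ is an $\mathcal M'$-definable operation. So these functions, for $Q\in\mathcal Q$ and $j\le N_0$, form a thin family $\mathcal B$, and $\mathcal B(x)=\bigcup_{Q\in\mathcal Q}\operatorname{bd}(Q_x)$. By $(L_{k-1})$ there is a thin family $\mathcal G$ of partial functions with $\operatorname{cl}\mathcal B(x)\subseteq\mathcal G(x)$ for all $x$.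

Let $\mathcal H$ consist of $\mathbb R^k$ and, for $g,g'\in\mathcal G$, the graph of $g$ and the three bands
\begin{gather*}
\{(x,t):x\in\operatorname{dom}g\cap\operatorname{dom}g',\ g(x)<t<g'(x)\},\\
\{(x,t):x\in\operatorname{dom}g,\ t<g(x)\},\qquad\{(x,t):x\in\operatorname{dom}g,\ t>g(x)\}.
\end{gather*}
It is thin by (T1) and (T2). It solves the problem in each single fiber:
\begin{itemize}
\item[($*$)] for every $(x,t)\in\mathbb R^{k-1}\times\mathbb R$ there is $H\in\mathcal H$ such that $t\in H_x$ and $H_x$ is compatible with $Q_x$ for every $Q\in\mathcal Q$.
\end{itemize}
Indeed, let $Z=\operatorname{cl}\mathcal B(x)\subseteq\mathcal G(x)$. If $t\in Z$, then $t=g(x)$ for some $g\in\mathcal G$; let $H$ be the graph of $g$, so that $H_x=\{t\}$. If $t\notin Z$, let $(z_1,z_2)$ be the component of $\mathbb R\setminus Z$ containing $t$. Each finite endpoint lies in $Z$ and is therefore the value at $x$ of a member of $\mathcal G$. So $(z_1,z_2)=H_x$ for a band $H$, or for $H=\mathbb R^k$ if both endpoints are infinite. This interval meets no $\operatorname{bd}(Q_x)$, so it is compatible with every $Q_x$, as in the case of the line.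

It remains to spread the compatibility from one fiber to all fibers over a piece of the base. Apply $(R_{k-1})$ to the thin family of the sets
\[
\{x:H_x\subseteq Q_x\},\qquad\{x:H_x\cap Q_x=\emptyset\}\qquad(H\in\mathcal H,\ Q\in\mathcal Q),
\]
and let $\mathcal P'$ be the result. The sets $H\cap(P'\times\mathbb R)$ with $H\in\mathcal H$, $P'\in\mathcal P'$ form a thin family by (T1). Let $\mathcal P$ be the subfamily of those that are nonempty and compatible with $Q_s$ for all $s\in S$. This condition on the index is $\mathcal N$-definable, so $\mathcal P$ is thin by (T3). To see that $\mathcal P$ covers $\mathbb R^k$, take $(x,t)$, choose $H$ by ($*$) and $P'\in\mathcal P'$ with $x\in P'$. For each $Q\in\mathcal Q$ the point $x$ lies in one of the two displayed sets; $P'$ meets that set and is compatible with it, so $P'$ is contained in it. Hence $H\cap(P'\times\mathbb R)$ is contained in $Q$ or disjoint from $Q$. It contains $(x,t)$ and belongs to $\mathcal P$.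
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By $(R_0)$ and Lemmas~\ref{lem:RL} and~\ref{lem:LR}, $(R_k)$ holds for all $k$. Let $\mathfrak A_n$ be the collection of unions of thin families in $\mathbb R^n$; its members are $\mathcal N$-definable. It contains every $\mathcal M'$-definable set, as the union of a one-member family. It contains each $S_i\subseteq\mathbb R^n$, as the union of $\{\{c\}:c\in S_i\}$, which is thin because $S_i$ is countable. The collections $\mathfrak A_n$ are closed under finite unions by (T2). They are closed under products with $\mathbb R$, permutations of coordinates and projections, because these are $\mathcal M'$-definable operations that commute with unions, so that (T1) applies. For complements, let $X=\bigcup\mathcal Q$ with $\mathcal Q$ thin, and let $\{P_e:e\in E\}$ be given by $(R_n)$. If $P_e$ meets $X$, it meets some $Q\in\mathcal Q$, so $P_e\subseteq Q\subseteq X$. Since the $P_e$ cover $\mathbb R^n$,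
\[
\mathbb R^n\setminus X=\bigcup\{P_e:e\in E,\ P_e\cap X=\emptyset\},
\]
and this family is thin by (T3). Every $\mathcal N$-definable set is obtained from $\mathcal M'$-definable sets (which include singletons and diagonals) and the $S_i$ by these operations.
\end{proof}

\begin{remark}\label{rem:dagger}
Countability of the $S_i$ was used only to put $S_i$ into $\mathfrak A_n$, and the condition on closures only in step (i) of Lemma~\ref{lem:RL}. To see what ($\dagger$) guards against, note that in any $\mathcal N$ a subset of $\mathbb R$ with empty interior that is the union of a thin family is countable, since the members of the family are $\mathcal M'$-definable with empty interior, hence finite. In $\langle\mathbb R,<,\mathbb Q\rangle$ the named set is countable, but its closure is not, and the conclusion of Theorem~\ref{thm:B} fails for $\mathbb R\setminus\mathbb Q$. More generally, if the $S_i$ are small, the conclusion of Theorem~\ref{thm:B} implies ($\dagger$). The projections of $S_i$ to the axes have empty interior, so they are countable. If $A\subseteq\mathbb R$ is countable and definable, then $A$ is not dense in an open interval $J$, since otherwise $J\setminus A$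 would be definable, uncountable and without interior; so $\operatorname{cl}A$ has empty interior and is countable.
\end{remark}

\section{From a countable union to one box}\label{sec:baire}

Theorem~\ref{thm:B} describes $\Gamma$ by countably many pieces, while Proposition~\ref{prop:param} needs, for each $k$, one piece that works on a box common to all $k<K_n$. The Baire category theorem bridges the two: a nonempty open subset of $\mathbb R^2$ is not covered by countably many closed sets with empty interior. The argument uses only ($\dagger$), which gives the following stronger form of the second part of Theorem~\ref{thm:A}.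

\begin{theorem}\label{thm:strong}
Let $\mathcal M'$ be o-minimal, and let $(S_i)_{i\in I}$ be countable sets such that the closure of every countable subset of $\mathbb R$ definable in $\langle\mathcal M',(S_i)_{i\in I}\rangle$ is countable. Then $\mathcal M\not\subseteq\langle\mathcal M',(S_i)_{i\in I}\rangle$.
\end{theorem}

By Remark~\ref{rem:needdmin}, the hypothesis on closures cannot be omitted here.

\begin{proof}
Suppose $\mathcal M\subseteq\mathcal N=\langle\mathcal M',(S_i)_{i\in I}\rangle$. By Theorem~\ref{thm:B}, $\Gamma=\bigcup_{c\in C}P_c$ with $P\subseteq\mathbb R^{m+4}$ definable in $\mathcal M'$ and $\{P_c:c\in C\}$ countable. Put $p=m+1$. For $\tau=(c,\kappa)\in\mathbb R^m\times\mathbb R=\mathbb R^p$ let $F(\tau;\xi,\eta)$ be the unique $\zeta$ with $(\kappa,\xi,\eta,\zeta)\in P_c$, undefined if there is none or more than one. This partial function is $\mathcal M'$-definable. We show that \eqref{eq:agree} can be satisfied for every $n\ge1$, contradicting Proposition~\ref{prop:param}.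

Fix $n\geq 1$. Let $k<K_n$ and $\kappa_k=\theta_n(k)$. The sets $U_{n'}$ are pairwise disjoint and $\theta_n$ is injective, so the fiber $\Gamma_{\kappa_k}\subseteq\mathbb R^3$ is the graph of $\gamma_{n,k}$. It is the union of the sets $(P_c)_{\kappa_k}$, $c\in C$. Let $E_{c,k}\subseteq U_n^2$ be the projection of $(P_c)_{\kappa_k}$ to the first two coordinates. For each $k$, the sets $E_{c,k}$ cover $U_n^2$; they depend only on $P_c$ and $k$, so there are countably many of them; and they are $\mathcal M'$-definable, so their boundaries are closed with empty interior by (O5). By the Baire category theorem there is a point $(\xi^*,\eta^*)\in U_n^2$ outside $\operatorname{bd}E_{c,k}$ for all $c\in C$ and $k<K_n$. For each $k$ choose $c_k\in C$ with $(\xi^*,\eta^*)\in E_{c_k,k}$; not being a boundary point, $(\xi^*,\eta^*)$ lies in the interior of $E_{c_k,k}$. As there are finitely many $k$, some open box $J_1\times J_2\subseteq U_n^2$ around $(\xi^*,\eta^*)$ lies in all $E_{c_k,k}$. Let $\tau_k=(c_k,\kappa_k)$. For $(\xi,\eta)\in J_1\times J_2$ there is $\zeta$ with $(\xi,\eta,\zeta)\in(P_{c_k})_{\kappa_k}$, and this set is contained in the graph of $\gamma_{n,k}$, so $\zeta$ is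 unique and equals $\gamma_{n,k}(\xi,\eta)$. This is \eqref{eq:agree}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The structure $\mathcal M$ is d-minimal by Proposition~\ref{prop:dmin}. If $\langle\mathcal M',(S_i)_{i\in I}\rangle$ is d-minimal with $\mathcal M'$ o-minimal and all $S_i$ small, then ($\dagger$) holds by Lemma~\ref{lem:dagger}, and Theorem~\ref{thm:strong} applies.
\end{proof}

\begin{corollary}\label{cor:sharp}
The structure $\mathcal M$ is not a reduct of any d-minimal structure $\langle\mathcal R,P\rangle^\#$ with $\mathcal R$ o-minimal and $P\subseteq\mathbb R$ of dimension zero.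
\end{corollary}

\begin{proof}
The structure $\langle\mathcal R,P\rangle^\#$ is the expansion of $\mathcal R$ by all subsets of all $P^k$. The projection of such a subset to a coordinate axis lies in $P$ and so has empty interior. Thus these sets are small, and Theorem~\ref{thm:A} applies.
\end{proof}

\section{A characterization under definable representatives}\label{sec:char}

In Theorem~\ref{thm:B} the index set $C$ need not be small. If one index can be chosen definably for each member of the family, then $C$ becomes countable, and the description of definable sets can be reversed.

\begin{theorem}\label{thm:C}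
Let $\mathcal N$ be d-minimal and such that every $\mathcal N$-definable equivalence relation on an $\mathcal N$-definable set has an $\mathcal N$-definable set of representatives. Let $\mathcal M'\subseteq\mathcal N$ be o-minimal. The following are equivalent.
\begin{itemize}
\item[(1)] $\mathcal N$ has the same definable sets as $\langle\mathcal M',(S_i)_{i\in I}\rangle$ for some small sets $S_i$.
\item[(2)] Every $\mathcal N$-definable set is of the form $\bigcup_{c\in C}P_c$ with $P$ definable in $\mathcal M'$ and $C$ small and $\mathcal N$-definable.
\end{itemize}
\end{theorem}

\begin{proof}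
(1)$\Rightarrow$(2). The structure $\langle\mathcal M',(S_i)_{i\in I}\rangle$ is d-minimal, since it has the same definable sets as $\mathcal N$. By Lemma~\ref{lem:dagger} and Theorem~\ref{thm:B}, an $\mathcal N$-definable set $X$ is $\bigcup_{c\in C}P_c$ with $P$ definable in $\mathcal M'$, $C$ definable in $\mathcal N$, and $\{P_c:c\in C\}$ countable. Let $C_0\subseteq C$ be an $\mathcal N$-definable set of representatives for the equivalence relation $P_c=P_{c'}$ on $C$. Then $C_0$ is countable, hence small, and $X=\bigcup_{c\in C_0}P_c$.

(2)$\Rightarrow$(1). For each $\mathcal N$-definable set $X$ take $P$ and $C$ as in (2), and let $(S_i)_{i\in I}$ list all the sets $C$ so obtained. They are small and $\mathcal N$-definable, so $\langle\mathcal M',(S_i)_{i\in I}\rangle\subseteq\mathcal N$. Conversely, each $X=\{x:\exists c\in C\ (c,x)\in P\}$ is definable in $\langle\mathcal M',(S_i)_{i\in I}\rangle$.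
\end{proof}

\begin{thebibliography}{9}

\bibitem{MS}
Marker and Steinhorn, \emph{Definable types in o-minimal theories}, J. Symb. Logic 59 (1994).

\bibitem{Sav}
Alex Savatovsky, \emph{Structure theorem for i-minimal expansions of the real additive ordered group}, arXiv:2005.00063 (2020).

\end{thebibliography}
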